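# Crossing between two rational hyperplanes: Dirichlet improvable, non-singular Liouville vectors in products of rational self-similar sets

Throughout, $|\cdot|$ is the maximum norm on $\mathbb R^m$. For $\boldsymbol\xi\in\mathbb R^m$, $\Vert\boldsymbol\xi\Vert$ is the distance of $\boldsymbol\xi$ to the nearest integer vector in this norm. For real $Q\ge 1$ put
$$\mu_{\boldsymbol\xi}(Q)=\min_{1\le q\le Q}\Vert q\boldsymbol\xi\Vert ,$$
where $q$ runs over integers.

## 1. A point of the Cantor square between two rational lines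

Let $C$ be the middle-third Cantor set, the set of all sums $\sum_{k\ge1}e_k3^{-k}$ with $e_k\in\{0,2\}$. Fix $c\in(0,1)$. Take $n$ so large that $a=3^n>4/c^2$, and put
$$r=\frac2a,\qquad Q_c=\frac{a^2}{c^2},\qquad E=\frac{c^2}{2a^2}=\frac1{2Q_c}.$$
Let $N$ be the least integer with $\varepsilon:=2\cdot3^{-N}<E$. Since $E<2$ we have $N\ge1$, and by minimality $3\varepsilon\ge E$, so $E/6<\varepsilon<E$. Our object is the point
$$\mathbf z=(r,\varepsilon)\in C\times C .$$
It lies exactly on the line $x_1=r$, whose denominator $a$ is large. It also lies very close to the line $x_2=0$, whose denominator is $1$. The distance $\varepsilon$ to the second line is not arbitrary: it is comparable to $1/Q_c$.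

**Claim A.** $\mu_{\mathbf z}(Q)<cQ^{-1/2}$ for every $Q\ge1$.

There are three ranges.

* If $1\le Q<c^2a^2/4$, take $q=1$. Since $\varepsilon<E<2/a<\frac12$, we get $\Vert\mathbf z\Vert=2/a<cQ^{-1/2}$.
* If $a\le Q\le Q_c$, take $q=a$. Then $ar=2$ is an integer and $a\varepsilon<aE=c^2/(2a)<c^2/a=cQ_c^{-1/2}\le cQ^{-1/2}$.
* If $Q\ge Q_c$, take $q=ka$, where $1\le k\le Q/a$ satisfies $\Vert k\cdot a\varepsilon\Vert<a/Q$ (Dirichlet's theorem in one variable, recalled in Section 2). The first coordinate contributes $0$, and $a/Q\le cQ^{-1/2}$ exactly when $Q\ge a^2/c^2=Q_c$.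

The first two ranges overlap because $a<c^2a^2/4$.

**Claim B.** $\mu_{\mathbf z}(Q_c)\ge\frac c{12}\,Q_c^{-1/2}$.

Let $1\le q\le Q_c$. If $a\nmid q$, then $\Vert qr\Vert\ge1/a$, because $r$ has reduced denominator $a$. If $a\mid q$, then $q\varepsilon<Q_cE=\frac12$, so $\Vert q\varepsilon\Vert=q\varepsilon\ge a\varepsilon>aE/6=c^2/(12a)$. In both cases $\Vert q\mathbf z\Vert\ge c^2/(12a)=\frac c{12}Q_c^{-1/2}$.

So for every $Q$ this point is approximated better than a small multiple $c$ of the bound $Q^{-1/2}$ guaranteed by Dirichlet's theorem. At the one value $Q_c$, where the line $x_1=r$ takes over, the approximation is no better than Dirichlet up to a constant. That is what the construction is for. We will repeat it infinitely often, leaving a hyperplane $x_m=s$ of small denominator, entering a hyperplane $x_1=r$ of large denominator, then meeting a new $x_m=s$ of still larger denominator, and so on. The limit is a vector that is improvable at all $Q$ and badly improvable infinitely often. The whole sequence stays in a fractal.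

## 2. Improvable, singular, badly approximable and Liouville vectors

**Dirichlet's theorem.** For $\mathbf z\in\mathbb R^d$ ($d\ge1$) and real $L\ge1$ there is an integer $1\le k\le L$ with $\Vert k\mathbf z\Vert<L^{-1/d}$.

This is Minkowski's linear forms theorem applied to $|q|\le L$, $|qz_i-p_i|<L^{-1/d}$ (see Cassels, *An Introduction to the Geometry of Numbers*, Ch. III). It gives a nonzero integer solution $(q,\mathbf p)$. Here $q\ne0$, because $q=0$ would force $|p_i|<L^{-1/d}\le1$ and hence $\mathbf p=0$. Replace $(q,\mathbf p)$ by its negative if $q<0$.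

Consider the system
$$1\le q\le Q,\qquad \Vert q\boldsymbol\xi\Vert<cQ^{-1/m}. \tag{1}$$
Dirichlet's theorem says that for $c=1$ it is always soluble. It is soluble for a given $c$ and $Q$ exactly when $\mu_{\boldsymbol\xi}(Q)<cQ^{-1/m}$.

**Definition (Dirichlet improvable).** $\boldsymbol\xi\in Di_m$ if for some $c\in(0,1)$ the system (1) has an integer solution for all large $Q$. Equivalently, $\limsup_{Q\to\infty}Q^{1/m}\mu_{\boldsymbol\xi}(Q)<1$. We call this limsup the Dirichlet constant of $\boldsymbol\xi$.

**Definition (singular).** $\boldsymbol\xi\in Sing_m$ if for every $c>0$ the system (1) is soluble for all $Q\ge Q_0(c)$. Equivalently, the Dirichlet constant is $0$.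

Examples: a rational vector with $q_0\boldsymbol\xi\in\mathbb Z^m$ is singular, since $\mu_{\boldsymbol\xi}(Q)=0$ for $Q\ge q_0$. For $m\ge2$, so is any vector with one rational coordinate, such as $(\frac12,\sqrt2)$; this follows from Lemma 3 below, whose statement and proof hold for every $c\in(0,1)$.

**Definition (badly approximable).** $\boldsymbol\xi\in Bad_m$ if for some $c^*>0$ we have $\Vert q\boldsymbol\xi\Vert>c^*q^{-1/m}$ for every integer $q>0$.

Example with $m=1$: let $\xi=\sqrt2$ and let $p$ be the nearest integer to $q\sqrt2$. Then $|q\sqrt2-p|\,(q\sqrt2+p)=|2q^2-p^2|\ge1$, and $q\sqrt2+p\le2\sqrt2\,q+\frac12<4q$, so $\Vert q\sqrt2\Vert>1/(4q)$.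

**Definition (folklore set).** $\mathbf{FS}_m=Di_m\setminus(Sing_m\cup Bad_m)$.

**Definition (Liouville vector).** $\boldsymbol\xi\in\mathbb R^m\setminus\mathbb Q^m$ is a Liouville vector if for arbitrarily large $t$ there is an integer $q\ge2$ with $\Vert q\boldsymbol\xi\Vert\le q^{-t}$.

Example with $m=1$, inside the Cantor set: $\xi=\sum_{k\ge1}2\cdot3^{-k!}$. Its ternary expansion is not eventually periodic, so $\xi\notin\mathbb Q$. With $q=3^{n!}$ one has $\Vert q\xi\Vert\le 3\cdot 3^{n!-(n+1)!}=3q^{-n}\le q^{-(n-1)}$.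

Now the fractals. Consider two affine maps
$$f_i(x)=\alpha_ix+d_i,\quad i=1,2,\qquad \alpha_i\in\big((-1,1)\setminus\{0\}\big)\cap\mathbb Q,\ d_i\in\mathbb Q, \tag{2}$$
with different fixed points:
$$\frac{d_1}{1-\alpha_1}\ne\frac{d_2}{1-\alpha_2}. \tag{3}$$
The attractor $C$ is the unique nonempty compact set with $C=f_1(C)\cup f_2(C)$. The Cantor set is the case $f_1(x)=x/3$, $f_2(x)=x/3+2/3$. No separation of $f_1(C)$ and $f_2(C)$ is assumed: $f_1(x)=\frac45x$ and $f_2(x)=\frac45x+\frac15$ satisfy (3), and their attractor is $[0,1]$, because $[0,\frac45]\cup[\frac15,1]=[0,1]$.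

The problem is to prove or disprove that for $m\ge2$ the set $K=C^m$ contains uncountably many Liouville vectors that are Dirichlet improvable but not singular. It does.

**Theorem 1.** For an IFS (2) satisfying (3), $m\ge2$ and $K=C^m$, there are uncountably many (indeed continuum many) Liouville vectors $\boldsymbol\xi\in K$ which are Dirichlet improvable, not singular, and not badly approximable. In particular $\mathbf{FS}_m\cap K\neq\emptyset$.

**Theorem 2.** Let $m\ge2$. For $1\le j\le m$ let $C_j$ be the attractor of a finite IFS of maps $x\mapsto\alpha x+d$ with $\alpha\in((-1,1)\setminus\{0\})\cap\mathbb Q$ and $d\in\mathbb Q$, two of which have different fixed points. Let $K=C_1\times\dots\times C_m$ and $\delta_j=\dim_HC_j$. Let $\eta\in(0,1)$, let $\psi:\mathbb N\to(0,1)$ be arbitrary, and let $U$ be an open set meeting $K$. There is a constant $\kappa_1=\kappa_1(K,\eta)>0$, independent of $U$ and $\psi$, such that the set of $\boldsymbol\xi\in K\cap U$ satisfying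

* $\Vert q\boldsymbol\xi\Vert\le\psi(q)$ for infinitely many $q$,
* $\mu_{\boldsymbol\xi}(Q)<\eta Q^{-1/m}$ for all large $Q$,
* $\mu_{\boldsymbol\xi}(Q)\ge\kappa_1Q^{-1/m}$ for arbitrarily large $Q$,

has the cardinality of the continuum and packing dimension at least $\delta_1+\dots+\delta_m-\min_j\delta_j$.

For $K=C^m$ the dimension bound is $(m-1)\dim_HC$, which is positive (Section 9). Three consequences of Theorem 2 are proved in Section 10: with $\psi(q)=q^{-q}$ for $q\ge2$ one obtains Liouville vectors, a set of Hausdorff dimension $0$; $\mathbf{FS}_m\cap K\cap U$ contains vectors with infinitely many different, arbitrarily small, Dirichlet constants; and for $m\ge2$ and an IFS (2), $\mathbf{FS}_m\cap K\ne\emptyset$ if and only if (3) holds.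

**Conventions.** The $C_j$ are as in Theorem 2; for Theorem 1 all $C_j$ equal $C$. Everything is invariant under permuting coordinates, so we order them once and for all with $\delta_1=\min_j\delta_j$. Fix $\eta\in(0,1)$ and put $c=\eta/2$. For $r\in\mathbb Q$, $\mathrm{den}(r)\ge1$ is the reduced denominator. For $\mathbf v\in\mathbb Q^m$, $q(\mathbf v)$ is the least $q\ge1$ with $q\mathbf v\in\mathbb Z^m$. We shall use constantly that
$$\mu_{\mathbf z}(Q)\le\mu_{\mathbf z'}(Q)+Q|\mathbf z-\mathbf z'|. \tag{4}$$
To see this, take $q\le Q$ attaining the minimum for $\mathbf z'$; then $\Vert q\mathbf z\Vert\le\Vert q\mathbf z'\Vert+q|\mathbf z-\mathbf z'|$.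

## 3. Handing over from one denominator to the next, and where it breaks

A Liouville vector in $K$ is naturally built as a limit of rational points $\mathbf v_0,\mathbf v_1,\dots$ of $K$ that converge very fast. The first thing to try is to use, for each $Q$, only the integer $q(\mathbf v_n)$, until $Q$ reaches $q(\mathbf v_{n+1})$. Since $\Vert q(\mathbf v)\mathbf v'\Vert\le q(\mathbf v)|\mathbf v'-\mathbf v|$, this serves for all $Q<q(\mathbf v')$ if
$$q(\mathbf v)\,|\mathbf v'-\mathbf v|\le c\,q(\mathbf v')^{-1/m}. \tag{5}$$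
So $\mathbf v'$ must be close to $\mathbf v$ and still have a moderate denominator.

For the Cantor set and $m=2$ a first step of this kind exists. Let $\mathbf v=(0,0)$ and $\mathbf v'=(2\cdot3^{-N},2\cdot3^{-(2N-k)})$ with $k<N$. Then $q(\mathbf v')=3^{2N-k}$ and $|\mathbf v'|=2\cdot3^{-N}=2\cdot3^{-k/2}q(\mathbf v')^{-1/2}$, so (5) holds once $2\cdot3^{-k/2}\le c$. The approximation is also not too good just before $q(\mathbf v')$. Let $q<q(\mathbf v')$. If $3^N\nmid q$, then $\Vert q\mathbf v'\Vert\ge3^{-N}$. If $q=3^Nl$, then $l<3^{N-k}$, and $\Vert 2l/3^{N-k}\Vert\ge3^{-(N-k)}\ge3^{-N}$. Here $3^{-N}=3^{-k/2}q(\mathbf v')^{-1/2}$.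

Now take $f_1(x)=\frac49x$ and $f_2(x)=\frac49x+\frac59$, whose attractor lies in $[0,\frac49]\cup[\frac59,1]$. Consider the rational points $f_u(0)$, with $u$ a finite word. Trailing letters $1$ do not change $f_u(0)$, so a nonzero such point is $y=f_u(0)$ with $u=u_1\cdots u_n$ and $u_n=2$, and
$$y=\sum_{i:\,u_i=2}\frac{5\cdot4^{i-1}}{9^i}.$$
The numerator over $9^n$ is congruent to $5\cdot4^{n-1}\not\equiv0$ modulo $3$, so $\mathrm{den}(y)=9^n$. If $k\le n$ is the first index with $u_k=2$, then $y\ge\frac54(\frac49)^k$. Let $\mathbf v=(0,0)$, and let $\mathbf v'\ne\mathbf v$ have both coordinates of this type or zero. If $y$ is its larger coordinate, then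
$$|\mathbf v'|\,q(\mathbf v')^{1/2}\ge\tfrac54\big(\tfrac49\big)^k\,3^n\ge\tfrac54\big(\tfrac43\big)^k>1 .$$
So (5) fails for all these $\mathbf v'$, and the failure gets worse as $\mathbf v'\to\mathbf v$. The integer $q(\mathbf v)=1$ serves for $Q<(c/|\mathbf v'|)^2$. From there up to $q(\mathbf v')$ there is a gap, in which the ratio of the endpoints is at least $c^{-2}\frac{25}{16}(\frac{16}9)^k$. To fill it in this way one would have to understand the multiples of $\mathbf v'$ modulo $1$, that is, the fine arithmetic of the points of $C$. This is where the approach stops.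

The way past is to ask for less than a rational point. A single rational coordinate already improves Dirichlet's theorem for all larger $Q$, because one applies Dirichlet's theorem in one dimension less to the other coordinates, whatever they are. Then only the denominators of two coordinates ever enter, and no upper bound on them is needed.

## 4. One rational coordinate improves Dirichlet's theorem

For $r\in\mathbb Q$ put
$$S(r)=c^{-m(m-1)}\,\mathrm{den}(r)^m .$$

**Lemma 3.** If $\mathbf z\in\mathbb R^m$ and $z_1\in\mathbb Q$, then $\mu_{\mathbf z}(Q)<cQ^{-1/m}$ for all $Q\ge S(z_1)$.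

*Proof.* Let $b=\mathrm{den}(z_1)$ and let $Q\ge S(z_1)$, so $Q\ge b$. Dirichlet's theorem in dimension $m-1$ with $L=Q/b\ge1$ gives $1\le k\le Q/b$ with $\Vert kb(z_2,\dots,z_m)\Vert<(b/Q)^{1/(m-1)}$. Since $kbz_1\in\mathbb Z$ and $kb\le Q$, we get $\mu_{\mathbf z}(Q)<(b/Q)^{1/(m-1)}$. As $\frac1{m-1}-\frac1m=\frac1{m(m-1)}$, the right side is at most $cQ^{-1/m}$ exactly when $Q^{1/(m(m-1))}\ge b^{1/(m-1)}c^{-1}$, that is, when $Q\ge S(z_1)$. $\square$

The plan for one step is now visible. Suppose $z_m$ is extremely close to $s$ with $\mathrm{den}(s)=b$, and $z_1=r$ exactly, with $\mathrm{den}(r)=a\gg b$. From $S(s)$ on, multiples of $b$ serve, as long as the error $q|z_m-s|$ is small. From $S(r)$ on, multiples of $a$ serve forever. In between we use multiples of $\mathrm{lcm}(a,b)$, which make both coordinates nearly integral and leave $m-2$ coordinates to Dirichlet. For these to reach up to $S(r)$, the distance $|z_m-s|$ must be at most a constant times $1/S(r)$. For them not to be too good at $S(r)$, two things are needed: $|z_m-s|$ must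 not be much smaller than that, and the $m-2$ middle coordinates must resist approximation by multiples of $\mathrm{lcm}(a,b)$. Sections 5 and 6 provide points of the $C_j$ with these properties.

## 5. Rational points and gaps in the attractors

Let $C$ be one of the $C_j$, with maps $f_i(x)=\alpha_ix+d_i$ numbered so that $f_1,f_2$ have different fixed points. Let $p\in\mathbb Q$ be the fixed point of $f_1$, and put
$$\lambda=|\alpha_1|,\qquad \kappa=\min_i|\alpha_i|,\qquad \Delta=\operatorname{diam}C .$$
The fixed point $p$ lies in $C$, because $p=\lim f_1^n(x)$ for any $x\in C$; likewise for $f_2$. So $\Delta>0$. For a finite word $u$ let $f_u$ be the composition and $\alpha_u$ its ratio. Let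
$$D=\{f_u(p):u\text{ a finite word}\}\subset C\cap\mathbb Q .$$
For the Cantor set with $p=0$, $D$ is the set of finite sums $\sum e_k3^{-k}$ with $e_k\in\{0,2\}$. A coding of $y\in C$ is an infinite word $\omega$ with $y\in f_{\omega|n}(C)$ for all $n$, where $\omega|n$ is the initial word of length $n$. It exists because $C=\bigcup_if_i(C)$.

**Lemma 4.**

(a) $D$ is dense in $C$, and $f_u(D)\subset D$ is dense in $f_u(C)$.

(b) For each $s\in D$ there is $\varepsilon_0(s)>0$ such that for every $0<E\le\varepsilon_0(s)$ some $y\in D$ has $\lambda E<|y-s|\le E$.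

(c) For $y\in C$ and $0<\rho\le\Delta$ there is $y'\in C$ with $\kappa\rho/2\le|y'-y|\le\rho$.

*Proof.* (a) Let $\omega$ be a coding of $y$. Both $y$ and $f_{\omega|n}(p)$ lie in $f_{\omega|n}(C)$, whose diameter tends to $0$. So $f_{\omega|n}(p)\to y$. Since $f_u(f_w(p))=f_{uw}(p)$, we have $f_u(D)\subset D$; its density in $f_u(C)$ follows by continuity of $f_u$.

(b) Write $s=f_u(p)$ and $z=f_2(p)$. Then $z\ne p$, since $p$ is not fixed by $f_2$. The points $y_N=f_uf_1^N(z)$, $N\ge0$, lie in $D$, and
$$|y_N-s|=|\alpha_u|\,|f_1^N(z)-f_1^N(p)|=|\alpha_u|\lambda^N|z-p| ,$$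
a geometric progression of ratio $\lambda$. Let $\varepsilon_0(s)=|\alpha_u||z-p|$, and for $E\le\varepsilon_0(s)$ let $N$ be minimal with $|y_N-s|\le E$. If $N\ge1$, then $|y_{N-1}-s|>E$, so $|y_N-s|>\lambda E$. If $N=0$, then $|y_0-s|=\varepsilon_0(s)\ge E>\lambda E$.

(c) Let $\omega$ be a coding of $y$, let $n\ge0$ be minimal with $|\alpha_{\omega|n}|\Delta\le\rho$, and put $u=\omega|n$. Then $y\in f_u(C)\subset C$ and $\operatorname{diam}f_u(C)=|\alpha_u|\Delta\le\rho$. Moreover $\operatorname{diam}f_u(C)\ge\kappa\rho$: for $n\ge1$ because $|\alpha_{\omega|(n-1)}|\Delta>\rho$; for $n=0$ because then $\Delta\le\rho\le\Delta$, so the diameter is $\rho$. One of the two extreme points of $f_u(C)$ has distance at least half the diameter, hence at least $\kappa\rho/2$, from $y$. Its distance is at most $\rho$. $\square$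

Attach $D_j,\kappa_j,\Delta_j,\lambda_j$ to $C_j$, and put $\kappa=\min_j\kappa_j$, $\Delta=\min_j\Delta_j$, $\lambda=\lambda_m$ and $\mathbf D=D_1\times\dots\times D_m$. By (b), no point of $D_j$ is isolated in $D_j$. By (a), $\mathbf D$ is dense in $K$.

## 6. Middle coordinates that resist the multiples of $M$

This section is needed only for $m\ge3$. We want a point $\mathbf x$ in the product of the middle attractors, close to a given point, such that $M\mathbf x$ is badly approximable with a constant that does not depend on $M$. In the application $M$ will be the least common multiple of two denominators, about which we know nothing.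

**Lemma 5.** Let $m\ge3$ and $d=m-2$. There is $\theta_0=\theta_0(d,\kappa)>0$ such that for $\mathbf w\in C_2\times\dots\times C_{m-1}$ and $\rho_0>0$ there is $M_0$ with the following property. For each integer $M\ge M_0$ there is $\mathbf x\in C_2\times\dots\times C_{m-1}$ with $|\mathbf x-\mathbf w|\le\rho_0$ and
$$\Vert lM\mathbf x\Vert\ge\theta_0\,l^{-1/d}\qquad\text{for all integers }l\ge1 .$$

The method is to move away, scale by scale, from the rational points $\mathbf p/l$. For $d=1$ the principle is plain: two different fractions with denominators below $h$ differ by more than $h^{-2}$, so a shorter interval contains at most one of them, and we step away from that one. In dimension $d$ "at most one point" becomes "points in at most one hyperplane".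

*Proof.*

**Step 1: choice of parameters.** Let $M_0\ge\max(1/\rho_0,1/\Delta)$ and $M\ge M_0$. Put
$$B=\frac{16d}\kappa,\quad \beta=B^{-(d+1)/d},\quad h_j=B^j,\quad g=\frac1{8d},\quad R_j=g\,h_{j+1}^{-(d+1)/d}\quad(j\ge0).$$
Then $\beta\le1/B=\kappa/(16d)\le\frac1{16}$, $R_{j+1}=\beta R_j$, and $R_0=g\beta<\frac12$. Let $\mathcal K=\prod_{i=2}^{m-1}MC_i$. Scaling Lemma 4(c) by $M$, each $MC_i$ has the property in (c), with the constant $\kappa$, for all radii $\rho\le M\Delta$, in particular for all $\rho\le1$.

**Step 2: near a given point, the rationals of one size lie in one hyperplane.** Let $\mathbf X_j\in\mathcal K$. We claim that the points $\mathbf p/l$ with $\mathbf p\in\mathbb Z^d$, $h_j\le l<h_{j+1}$, in the cube $|\mathbf Y-\mathbf X_j|\le2R_j$ lie in one affine hyperplane. Otherwise $d+1$ of them, $\mathbf p_i/l_i$, span a nondegenerate simplex. Its volume is $\frac1{d!}$ times the absolute value of the determinant with rows $(1,\mathbf p_i/l_i)$, which equals a nonzero integer divided by $\prod l_i$. So the volume is at least $1/(d!\,h_{j+1}^{d+1})$.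 But the simplex lies in the cube, whose volume is $(4R_j)^d=(4g)^dh_{j+1}^{-(d+1)}$, and $(4g)^dd!\le(4gd)^d=2^{-d}<1$. This is a contradiction.

**Step 3: stepping away from that hyperplane.** Start with $\mathbf X_0=M\mathbf w$. Given $\mathbf X_j\in\mathcal K$, let $\{\mathbf n\cdot\mathbf Y=t\}$ be a hyperplane as in Step 2, scaled so that $\max_i|n_i|=|n_{i_0}|=1$. Property (c) in coordinate $i_0$ with $\rho=R_j\le1$ gives $\mathbf X'\in\mathcal K$ that differs from $\mathbf X_j$ only in coordinate $i_0$, by an amount in $[\kappa R_j/2,R_j]$. Then $\mathbf n\cdot\mathbf X'$ and $\mathbf n\cdot\mathbf X_j$ differ by at least $\kappa R_j/2$, so at least one of them has distance at least $\kappa R_j/4$ from $t$. Let $\mathbf X_{j+1}\in\{\mathbf X_j,\mathbf X'\}$ be a choice with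
$$|\mathbf n\cdot\mathbf X_{j+1}-t|\ge\kappa R_j/4 .$$

**Step 4: the limit stays near $\mathbf w$ and keeps its distances.** Since $|\mathbf X_{j+1}-\mathbf X_j|\le R_j$, the limit $\mathbf X=\lim\mathbf X_j$ exists; it lies in $\mathcal K$, which is compact. Put $\mathbf x=\mathbf X/M$. As $\beta\le\frac12$,
$$|\mathbf X-\mathbf X_0|\le\sum_jR_j\le2R_0\le1,\qquad |\mathbf X-\mathbf X_{j+1}|\le\sum_{i>j}R_i\le2\beta R_j\le\frac{\kappa R_j}{8d}.$$
The first estimate gives $|\mathbf x-\mathbf w|\le1/M\le\rho_0$.

Now let $l\ge1$ and $\mathbf p\in\mathbb Z^d$, and let $j\ge0$ be the index with $h_j\le l<h_{j+1}$.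

* If $|\mathbf p/l-\mathbf X_j|\le2R_j$, then $\mathbf n\cdot\mathbf p/l=t$ for the hyperplane used at stage $j$, and
$$|\mathbf n\cdot\mathbf X-t|\ge\frac{\kappa R_j}4-d\cdot\frac{\kappa R_j}{8d}=\frac{\kappa R_j}8 .$$
Since $|\mathbf n\cdot(\mathbf X-\mathbf p/l)|\le d\,|\mathbf X-\mathbf p/l|$, we get $|\mathbf X-\mathbf p/l|\ge\kappa R_j/(8d)$.
* Otherwise, since $|\mathbf X-\mathbf X_j|\le R_j+\kappa R_j/(8d)\le\frac98R_j$, we get $|\mathbf X-\mathbf p/l|\ge2R_j-\frac98R_j\ge\kappa R_j/(8d)$.

As $h_{j+1}\le Bl$, we have $R_j\ge g(Bl)^{-(d+1)/d}=g\beta\,l^{-(d+1)/d}$. Hence $|l\mathbf X-\mathbf p|\ge\frac{\kappa g\beta}{8d}\,l^{-1/d}$ for all $\mathbf p$. Since $l\mathbf X=lM\mathbf x$, the claim holds with $\theta_0=\kappa g\beta/(8d)$. $\square$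

## 7. Crossing from $x_m=s$ to $x_1=r$

Let $\theta=\theta_0/2$ if $m\ge3$ and $\theta=1$ if $m=2$, and put
$$\sigma=\min\{\tfrac12,\ \theta,\ \tfrac14\lambda c^{m(m-1)}\},\qquad \sigma'=\sigma c^{-(m-1)} .$$
These depend only on $K$ and $\eta$.

**Proposition 6.** Let $\mathbf v\in\mathbf D$, $\tau>0$, $H>0$. There are $r\in D_1$ with $0<|r-v_1|<\tau$ and $\mathrm{den}(r)\ge H$, and an open set $O\subset\mathbb R^{m-1}$ meeting $D_2\times\dots\times D_m$, with $|(x_2,\dots,x_m)-(v_2,\dots,v_m)|<\tau$ on $O$, such that every $\mathbf z\in\{r\}\times O$ satisfies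

(i) $\mu_{\mathbf z}(Q)<cQ^{-1/m}$ for all $Q\ge S(v_m)$;

(ii) $\mu_{\mathbf z}(Q_c)\ge\sigma'Q_c^{-1/m}$, where $Q_c=S(r)$.

Section 1 is an instance of this for the Cantor square, with $\mathbf v=(0,0)$.

*Proof.*

**Step 1: choosing $r$.** We want $r$ close to $v_1$ with a denominator much larger than that of $s:=v_m$. Write $b=\mathrm{den}(s)$. By Lemma 4(b), points of $D_1\setminus\{v_1\}$ accumulate at $v_1$. A bounded set contains only finitely many rationals of bounded denominator, so along a sequence of distinct such points the denominators tend to infinity. So there is $r\in D_1$ with $0<|r-v_1|<\tau$ whose denominator $a=\mathrm{den}(r)$ satisfies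
$$a\ge\max\{H,2b,M_0\},\qquad a^{-m}\le\min\{\varepsilon_0(s),\tau\},\qquad a^{m/2}>c^{-m-m^2/2}\,b^{1+m/2}. \tag{6}$$
Here $M_0$ comes from Lemma 5 with $\mathbf w=(v_2,\dots,v_{m-1})$ and $\rho_0=\tau/2$, and $\varepsilon_0(s)$ from Lemma 4(b) for $C_m$. For $m=2$ omit $M_0$.

Let $a'=\mathrm{lcm}(a,b)=b'a$, so $b'=b/\gcd(a,b)=\mathrm{den}(as)$ and $1\le b'\le b$. Put
$$Q_c=S(r)=c^{-m(m-1)}a^m,\qquad E=\frac{c^{m(m-1)}}{2b'a^m}=\frac1{2b'Q_c}<a^{-m}. \tag{7}$$

**Step 2: the open set $O$.** Let $O$ be the set of $(x_2,\dots,x_m)$ with $|x_j-v_j|<\tau$ for $2\le j\le m$ and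
$$\Vert la'(x_2,\dots,x_{m-1})\Vert>\theta\,l^{-1/(m-2)}\quad(1\le l\le a^{m-2}),\qquad \tfrac12\lambda E<|x_m-s|<E, \tag{8}$$
where the first condition is absent if $m=2$. These are finitely many strict inequalities between continuous functions, so $O$ is open. It meets $D_2\times\dots\times D_m$ for the following reasons.

* If $m\ge3$, Lemma 5 with $M=a'\ge a\ge M_0$ gives a point $\mathbf x\in C_2\times\dots\times C_{m-1}$ with $|\mathbf x-\mathbf w|\le\tau/2<\tau$ and $\Vert la'\mathbf x\Vert\ge\theta_0l^{-1/(m-2)}>\theta\,l^{-1/(m-2)}$ for all $l\ge1$. The conditions on the middle coordinates are open and $D_2\times\dots\times D_{m-1}$ is dense in $C_2\times\dots\times C_{m-1}$, so some point of $D_2\times\dots\times D_{m-1}$ satisfies them.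
* Since $\frac23E\le a^{-m}\le\varepsilon_0(s)$, Lemma 4(b) gives $x_m\in D_m$ with $\frac23\lambda E<|x_m-s|\le\frac23E$. Also $|x_m-v_m|<E<a^{-m}\le\tau$.

From now on $\mathbf z\in\{r\}\times O$. For (i), put
$$Q_b=(b'a\,c^{-(m-2)})^{m/2}.$$
Every $Q\ge S(s)$ lies in at least one of the ranges $[S(s),Q_b]$, $[Q_b,Q_c]$, $[Q_c,\infty)$ treated in Steps 3, 4 and 5. Some of them may be empty, which does no harm.

**Step 3: $S(s)\le Q\le Q_b$, using multiples of $b$.** Let $L=c^{-(m-1)}Q^{(m-1)/m}\ge1$. Dirichlet's theorem in dimension $m-1$ gives $1\le k\le L$ with $\Vert kb(z_1,\dots,z_{m-1})\Vert<L^{-1/(m-1)}=cQ^{-1/m}$. Let $q=kb$. Then $q\le bL\le Q$, because $bL\le Q$ means $Q^{1/m}\ge bc^{-(m-1)}$, that is, $Q\ge S(s)$. For the last coordinate, $qs\in\mathbb Z$, so $\Vert qz_m\Vert\le q|z_m-s|\le bLE$. Now $bLE<cQ^{-1/m}$ means $bc^{-(m-1)}Q^{(m-1)/m}E<cQ^{-1/m}$, that is, $E<c^m/(bQ)$. This holds because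
$$E<a^{-m}<c^mb^{-1}(ba\,c^{-m})^{-m/2}\le\frac{c^m}{bQ_b}\le\frac{c^m}{bQ}.$$
Here the second inequality is the last part of (6) multiplied out, and the third uses $b'\le b$ and $c^{-(m-2)}\le c^{-m}$. Hence $\Vert q\mathbf z\Vert<cQ^{-1/m}$.

**Step 4: $Q_b\le Q\le Q_c$, using multiples of $a'$.** Let $L=c^{-(m-2)}Q^{(m-2)/m}\ge1$. If $m\ge3$, Dirichlet's theorem in dimension $m-2$ gives $1\le l\le L$ with $\Vert la'(z_2,\dots,z_{m-1})\Vert<L^{-1/(m-2)}=cQ^{-1/m}$. If $m=2$, put $l=1=L$. Let $q=la'$. Then $q\le b'aL\le Q$, because $b'aL\le Q$ means $Q^{2/m}\ge b'a\,c^{-(m-2)}$, that is, $Q\ge Q_b$. Since $a$ and $b$ divide $a'$, we have $qz_1=qr\in\mathbb Z$ and $qs\in\mathbb Z$, so $\Vert qz_m\Vert\le qE\le b'aLE$. As $Q\le Q_c$ and $Q_c^{(m-1)/m}=c^{-(m-1)^2}a^{m-1}$,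
$$b'aLE\,Q^{1/m}=b'a\,c^{-(m-2)}Q^{(m-1)/m}E\le b'a\,c^{-(m-2)}\,c^{-(m-1)^2}a^{m-1}\,\frac{c^{m(m-1)}}{2b'a^m}=\frac c2 .$$
The exponent of $c$ is $-(m-2)-(m-1)^2+m(m-1)=1$. So $\Vert q\mathbf z\Vert<cQ^{-1/m}$.

**Step 5: $Q\ge Q_c$, using multiples of $a$.** Since $z_1=r$ and $Q_c=S(r)$, this is Lemma 3. This proves (i).

**Step 6: the lower bound at $Q_c$.** Suppose that $1\le q\le Q_c$ and $\Vert q\mathbf z\Vert<\sigma/a$. We derive a contradiction by forcing more and more divisibility on $q$.

*The integer $q$ is a multiple of $a$.* Indeed $\Vert qr\Vert$ is $0$ or at least $1/a$, and $\sigma<1$; so $qr\in\mathbb Z$, that is, $a\mid q$.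

*It is a multiple of $a'$.* As $a\mid q$ and $b'=\mathrm{den}(as)$, we have $qs\in\frac1{b'}\mathbb Z$. Put $\varepsilon=z_m-s$. By (7), $q|\varepsilon|<Q_cE=\frac1{2b'}$. If $qs\notin\mathbb Z$, then
$$\Vert qz_m\Vert\ge\Vert qs\Vert-q|\varepsilon|\ge\frac1{b'}-\frac1{2b'}=\frac1{2b'}\ge\frac1{2b}\ge\frac1a>\frac\sigma a$$
by (6), a contradiction. So $qs\in\mathbb Z$, hence $b\mid q$, and $q=la'$ with an integer $l\ge1$.

*The factor $l$ is small.* Since $qs\in\mathbb Z$ and $q|\varepsilon|<\frac12$, we have $\Vert qz_m\Vert=q|\varepsilon|$, so by (8) and (7)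
$$\frac\sigma a>q|\varepsilon|\ge lb'a\cdot\tfrac12\lambda E=\frac{l\lambda c^{m(m-1)}}{4a^{m-1}} .$$
Hence $l<4\sigma\lambda^{-1}c^{-m(m-1)}a^{m-2}\le a^{m-2}$ by the choice of $\sigma$.

*The middle coordinates give the contradiction.* If $m=2$, then $l<1$, which is impossible. If $m\ge3$, then (8) applies to $l$ and gives $\Vert q(z_2,\dots,z_{m-1})\Vert>\theta\,l^{-1/(m-2)}\ge\theta/a\ge\sigma/a$, contrary to the assumption.

So $\mu_{\mathbf z}(Q_c)\ge\sigma/a$. Since $Q_c^{1/m}=c^{-(m-1)}a$, we have $\sigma/a=\sigma c^{-(m-1)}Q_c^{-1/m}=\sigma'Q_c^{-1/m}$. $\square$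

## 8. A tree of rational points, and the proof of Theorem 1

Here we prove Theorem 1, and Theorem 2 except for the packing dimension. Fix $\psi$; for Theorem 1 take $\psi(1)=\frac12$ and $\psi(q)=q^{-q}$ for $q\ge2$, and $U=\mathbb R^m$.

**Step 1: the tree.** The nodes are points $\mathbf v\in\mathbf D$, each carrying a number $\tau_{\mathbf v}>0$ with
$$\tau_{\mathbf v}\le\min\Big\{\frac c{\max(S(v_1),S(v_m))^{1+1/m}},\ \frac{\sigma'}{2S(v_1)^{1+1/m}},\ \frac{\psi(q(\mathbf v))}{q(\mathbf v)}\Big\}. \tag{9}$$
All later points will lie within $\tau_{\mathbf v}$ of $\mathbf v$. The three bounds will preserve, in this order, the upper estimates, the lower estimate, and the quality of approximation by $\mathbf v$ itself.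

*Root.* Take any $\mathbf v_0\in\mathbf D\cap U$, which exists since $\mathbf D$ is dense in $K$. Take $\tau_{\mathbf v_0}$ satisfying (9) and so small that the closed $\tau_{\mathbf v_0}$-ball around $\mathbf v_0$ lies in $U$.

*Children of a node $\mathbf v$.* Apply Proposition 6 with $\tau=\tau_{\mathbf v}/2$ and $H=\mathrm{den}(v_1)+1$ to get $r$ and $O$. Choose a finite set $\Gamma_{\mathbf v}\subset O\cap(D_2\times\dots\times D_m)$ with at least two points. It exists because $O$ is open and meets this product, and no point of $D_j$ is isolated in $D_j$. Let $\rho_{\mathbf v}>0$ be such that distinct points of $\Gamma_{\mathbf v}$ have distance at least $\rho_{\mathbf v}$. The children are the points $\mathbf v'=(r,\gamma)$, $\gamma\in\Gamma_{\mathbf v}$, with numbers $\tau_{\mathbf v'}\le\min(\tau_{\mathbf v}/2,\rho_{\mathbf v}/4)$ satisfying (9).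

**Step 2: the limit along a branch.** Let $\mathbf v_0,\mathbf v_1,\mathbf v_2,\dots$ be an infinite branch. Since $|\mathbf v_{n+1}-\mathbf v_n|\le\tau_{\mathbf v_n}/2$ and $\tau_{\mathbf v_{n+1}}\le\tau_{\mathbf v_n}/2$, the limit $\boldsymbol\xi$ exists, and $\sum_{k\ge n}\tau_{\mathbf v_k}/2\le\tau_{\mathbf v_n}$ gives
$$|\boldsymbol\xi-\mathbf v_n|\le\tau_{\mathbf v_n}\qquad\text{for all }n. \tag{10}$$
As $K$ is closed, $\boldsymbol\xi\in K$; by (10) with $n=0$, $\boldsymbol\xi\in U$. Write $S_n=S(v_{n,1})$ and $A_n=S(v_{n,m})$. By the choice of $H$ the integers $\mathrm{den}(v_{n,1})$ increase strictly, so $S_n$ increases to $\infty$.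

**Step 3: $\boldsymbol\xi$ is Dirichlet improvable.** We show $\mu_{\boldsymbol\xi}(Q)<\eta Q^{-1/m}$ for all $Q\ge S_0$. Let $S_n\le Q\le S_{n+1}$.

If $Q\le A_n$, we are still governed by the line-up at $\mathbf v_n$. Lemma 3 for $\mathbf v_n$ (note $Q\ge S_n$), with (4) and (10), gives $\mu_{\boldsymbol\xi}(Q)<cQ^{-1/m}+Q\tau_{\mathbf v_n}$. By (9) and $Q\le A_n$ we have $\tau_{\mathbf v_n}\le cQ^{-1-1/m}$, so the sum is at most $2cQ^{-1/m}=\eta Q^{-1/m}$.

If $Q\ge A_n$, the crossing from $\mathbf v_n$ to $\mathbf v_{n+1}$ takes over. Proposition 6(i) for the node $\mathbf v_n$ and $\mathbf z=\mathbf v_{n+1}$, with (4) and (10), gives $\mu_{\boldsymbol\xi}(Q)<cQ^{-1/m}+Q\tau_{\mathbf v_{n+1}}$. By (9) and $Q\le S_{n+1}$ we have $\tau_{\mathbf v_{n+1}}\le cQ^{-1-1/m}$, and the same conclusion follows.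

**Step 4: $\boldsymbol\xi$ is not singular.** Inequality (4) with the two points exchanged, Proposition 6(ii) for $\mathbf z=\mathbf v_{n+1}$, (9) and (10) give
$$\mu_{\boldsymbol\xi}(S_{n+1})\ge\sigma'S_{n+1}^{-1/m}-S_{n+1}\tau_{\mathbf v_{n+1}}\ge\tfrac12\sigma'S_{n+1}^{-1/m}.$$
Since $S_{n+1}\to\infty$, $\boldsymbol\xi$ is not singular, and the third property of Theorem 2 holds with $\kappa_1=\sigma'/2$, which depends only on $K$ and $\eta$. If only integers $Q$ are allowed, use $\lfloor S_{n+1}\rfloor$: the minimum is the same, and since $S_{n+1}<2\lfloor S_{n+1}\rfloor$ only a factor $2^{-1/m}$ is lost.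

**Step 5: $\boldsymbol\xi$ is very well approximable.** For $q=q(\mathbf v_n)$, (9) and (10) give $\Vert q\boldsymbol\xi\Vert\le q\tau_{\mathbf v_n}\le\psi(q)$. Since $q(\mathbf v_n)\ge\mathrm{den}(v_{n,1})\to\infty$, this holds for infinitely many $q$. Moreover $\boldsymbol\xi\notin\mathbb Q^m$, because rational vectors are singular. With $\psi(q)=q^{-q}$ for $q\ge2$ it follows that $\boldsymbol\xi$ is a Liouville vector. Also $q^{1/m}\Vert q\boldsymbol\xi\Vert\le q^{1/m-q}\to0$ along these $q$, so $\boldsymbol\xi\notin Bad_m$. For general $\psi$ one may run the construction with $\min(\psi(q),q^{-q})$ for $q\ge2$, and then the vectors obtained are Liouville and not badly approximable too.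

**Step 6: there are continuum many limits.** Let two distinct branches split at $\mathbf v$ into children $\mathbf v'\ne\mathbf v''$. Then $|\mathbf v'-\mathbf v''|\ge\rho_{\mathbf v}$, while by (10) the limits lie within $\rho_{\mathbf v}/4$ of $\mathbf v'$ and $\mathbf v''$ respectively. So the limits have distance at least $\rho_{\mathbf v}/2$. Every node has at least two children, so there are continuum many branches, hence continuum many limits.

This proves Theorem 1, and in Theorem 2 everything but the dimension. $\blacksquare$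

## 9. Packing dimension of the set of limits

Recall that the packing dimension $\dim_PF$ is the infimum of $\sup_i\overline{\dim}_BF_i$ over all countable covers $F\subset\bigcup F_i$ by bounded sets, where $\overline{\dim}_B$ is the upper box dimension; a countable set, for instance, has packing dimension $0$. Two facts are needed.

* The box dimension of the self-similar set $C_j$ exists and equals $\delta_j$, without any separation condition (Falconer, *Dimensions and measures of quasi self-similar sets*, Proc. AMS 106 (1989)).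
* If $\nu$ is a Borel probability measure on a compact set $F$ and $\limsup_{\rho\to0}\log\nu(B(\boldsymbol\xi,\rho))/\log\rho\ge\delta$ for every $\boldsymbol\xi\in F$, then $\dim_PF\ge\delta$ (Falconer, *Techniques in Fractal Geometry*, Prop. 2.3).

Also $\delta_j>0$. If $f_1,f_2$ have different fixed points, then for large $N$ the sets $f_1^N(C_j)$ and $f_2^N(C_j)$ lie in disjoint small neighborhoods of these fixed points. So the attractor of $\{f_1^N,f_2^N\}$, a subset of $C_j$, satisfies the strong separation condition. Its dimension is the solution $x$ of $|\alpha_1|^{Nx}+|\alpha_2|^{Nx}=1$, which is positive.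

Put $\delta=\delta_2+\dots+\delta_m$. By the ordering fixed in Section 2 this is $\delta_1+\dots+\delta_m-\min_j\delta_j$. The idea is that at each node the coordinates $x_2,\dots,x_m$ are free in an open set, so we can choose very many children.

**Step 1: many separated children.** In the construction of Section 8 say that the root has level $1$, its children level $2$, and so on. Let $\mathbf v$ have level $n$. The set $O\cap\prod_{j\ge2}C_j$ is nonempty and relatively open. Taking long initial words of codings of the coordinates of one of its points, we find words $u_j$ with $\prod_{j\ge2}f_{u_j}(C_j)\subset O$. The set $f_{u_j}(C_j)$, being similar to $C_j$, has box dimension $\delta_j$. So for all small $\rho$ it contains at least $\rho^{-(\delta_j-1/(2nm))}$ points with mutual distances at least $2\rho$. (A maximal such set has at least $(2\rho)^{-(\delta_j-1/(4nm))}$ points for small $\rho$, and this is eventually larger.) By Lemma 4(a) we may move each point by less than $\rho/2$ to a point of $f_{u_j}(D_j)\subset D_j$; mutual distances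 remain at least $\rho$. Taking products over $j=2,\dots,m$ gives, for every small $\rho<1$, a finite set $\Gamma_{\mathbf v}\subset O\cap\prod_{j\ge2}D_j$ with mutual distances at least $\rho$ and
$$\#\Gamma_{\mathbf v}\ge\rho^{-(\delta-(m-1)/(2nm))}\ge\rho^{-(\delta-1/n)}. \tag{11}$$
Since the cylinders $f_{u_j}(C_j)$ are infinite, we may also have $\#\Gamma_{\mathbf v}\ge2$. Use such a $\rho=\rho_{\mathbf v}\le1/n$, chosen also not larger than the corresponding number of the parent node. The rest of the construction is unchanged.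

**Step 2: the measure.** Each node has finitely many children, so the space of branches is compact. The map from branches to limits is continuous, because branches that agree up to $\mathbf v_n$ have limits within $2\tau_{\mathbf v_n}$ of each other and $\tau_{\mathbf v_n}$ at least halves at each level. Hence the set $F$ of limits is compact. Let $\nu$ be the image on $F$ of the probability measure on branches which distributes mass equally among the children of each node.

**Step 3: small balls have small mass.** Let $\boldsymbol\xi\in F$ have branch $(\mathbf v_n)_{n\ge1}$, with $\mathbf v_n$ of level $n$, and write $\rho_n=\rho_{\mathbf v_n}$. If $\boldsymbol\zeta\in F$ has a branch leaving that of $\boldsymbol\xi$ at $\mathbf v_k$ with $k\le n$, then, as in Section 8, Step 6, $|\boldsymbol\zeta-\boldsymbol\xi|\ge\rho_k-2\cdot\rho_k/4=\rho_k/2\ge\rho_n/2$. Hence all $\boldsymbol\zeta\in F$ with $|\boldsymbol\zeta-\boldsymbol\xi|\le\rho_n/4$ have branches through $\mathbf v_{n+1}$. The mass of these branches is at most $1/\#\Gamma_{\mathbf v_n}$,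 so by (11)
$$\nu\big(B(\boldsymbol\xi,\rho_n/4)\big)\le\rho_n^{\,\delta-1/n}.$$

**Step 4: conclusion.** Dividing $\log\nu(B(\boldsymbol\xi,\rho_n/4))\le(\delta-\frac1n)\log\rho_n$ by the negative number $\log(\rho_n/4)$, we get
$$\frac{\log\nu(B(\boldsymbol\xi,\rho_n/4))}{\log(\rho_n/4)}\ge\Big(\delta-\frac1n\Big)\frac{\log\rho_n}{\log(\rho_n/4)}\longrightarrow\delta ,$$
because $\rho_n\le1/n\to0$. So the limsup in the second fact is at least $\delta$ at every $\boldsymbol\xi\in F$, and $\dim_PF\ge\delta$. By Section 8 all points of $F$ have the properties listed in Theorem 2. This proves Theorem 2. $\blacksquare$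

## 10. Hausdorff dimension zero, small Dirichlet constants, and the necessity of (3)

**Liouville vectors have Hausdorff dimension $0$.** Let $\boldsymbol\xi$ be a Liouville vector. For fixed $q\ge2$ we have $\Vert q\boldsymbol\xi\Vert>0$, since $\boldsymbol\xi\notin\mathbb Q^m$, so $\Vert q\boldsymbol\xi\Vert\le q^{-t}$ can hold only for bounded $t$. The integers $q$ belonging to arbitrarily large exponents are therefore unbounded, and for each fixed $t$ we have $\Vert q\boldsymbol\xi\Vert\le q^{-t}$ for infinitely many $q$. So $\boldsymbol\xi$ lies within $q^{-1-t}$ of a point $\mathbf p/q$ for infinitely many $q$. In a bounded region there are $O(q^m)$ points $\mathbf p/q$, and $\sum_qq^m(q^{-1-t})^x<\infty$ if $x>(m+1)/(1+t)$. Thus the part of the set in a bounded region has Hausdorff dimension at most $(m+1)/(1+t)$. Let $t\to\infty$, and take a countable union of bounded regions.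

**Infinitely many small Dirichlet constants.** Apply Theorem 2 with $\psi(1)=\frac12$ and $\psi(q)=q^{-q}$ for $q\ge2$. The vectors obtained lie in $Di_m$ and are neither singular nor badly approximable, so they lie in $\mathbf{FS}_m\cap K\cap U$, and their Dirichlet constants lie in $[\kappa_1(K,\eta),\eta]$. Choose $\eta_1=\frac12$ and then $\eta_{k+1}<\min\{\kappa_1(K,\eta_k),1/k\}$ in $(0,1)$. The intervals $[\kappa_1(K,\eta_k),\eta_k]$ are disjoint and shrink to $0$. So $\mathbf{FS}_m\cap K\cap U$ contains vectors with infinitely many different, arbitrarily small, Dirichlet constants.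

**Condition (3) cannot be dropped.** If $f_1$ and $f_2$ in (2) have the same fixed point $p$, then $\{p\}=f_1(\{p\})\cup f_2(\{p\})$. So $C=\{p\}$ by uniqueness of the attractor, and $K$ is the single rational point $(p,\dots,p)$, which is singular. Then $\mathbf{FS}_m\cap K=\emptyset$. Together with Theorem 1: for $m\ge2$ and an IFS (2), $\mathbf{FS}_m\cap K\ne\emptyset$ if and only if (3) holds.
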